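# Greedy trees minimize the terminal distance spectral radius

## A concave functional on the vertices of a tree

Let $T$ be a tree with vertex set $V$, $|V|=n\ge 2$, and edge set $E$. Write $d_v$ for the degree of $v$, let $W$ be the set of pendent vertices (vertices of degree $1$, also called leaves), and let $m=|W|$; a tree with at least two vertices has $m\ge 2$. Put $\tau_v=2-d_v$. For a number $\mu>0$ and a function $y\in\mathbb R^V$ define
$$J_{T,\mu}(y)=2\sum_{v\in V}\tau_v y_v-\sum_{uv\in E}(y_u-y_v)^2-\mu\sum_{v\in W}y_v^2,\qquad F_T(\mu)=\max_{y}J_{T,\mu}(y).$$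

The whole lecture turns on this functional, so let us first see that the maximum exists. Let $L$ be the Laplacian of $T$, so that $(Ly)_v=\sum_{w\sim v}(y_v-y_w)$ and $y^\top Ly=\sum_{uv\in E}(y_u-y_v)^2$. Let $P$ be the diagonal matrix with entry $1$ at the vertices of $W$ and $0$ elsewhere. Then $J_{T,\mu}(y)=2\tau^\top y-y^\top(L+\mu P)y$. The matrix $L+\mu P$ is positive definite: if $y^\top (L+\mu P)y=0$, then $y$ is constant because $T$ is connected, and it vanishes on $W\neq\emptyset$, so $y=0$. Hence $J_{T,\mu}$ is strictly concave and tends to $-\infty$ at infinity. Its unique maximizer is the unique zero of the gradient $2(\tau-(L+\mu P)y)$, that is, the solution of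
$$(L+\mu P)y=\tau. \tag{1}$$
At the maximizer, $y^\top(L+\mu P)y=\tau^\top y$, so $F_T(\mu)=\tau^\top y$.

For example, let $T=K_{1,3}$ and $\mu=\tfrac12$. Here $\tau=-1$ at the center and $+1$ at each leaf. Try $y=1$ at the center and $y=\tfrac43$ at the leaves. Equation (1) at a leaf reads $\tfrac43-1+\tfrac12\cdot\tfrac43=1$, and at the center $3(1-\tfrac43)=-1$; both hold. So $F_T(\tfrac12)=\tau^\top y=-1+3\cdot\tfrac43=3$, which is $n-1$.

Here is what the functional is for. We want to compare two trees through the largest eigenvalue of the matrix of distances between their leaves. We shall prove that this eigenvalue $\lambda$ is determined by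
$$F_T(2/\lambda)=n-1,$$
and that $F_T$ is strictly decreasing. In $K_{1,3}$ the leaf distance matrix has all off-diagonal entries $2$ and largest eigenvalue $4$; and indeed $2/4=\tfrac12$ and $F_T(\tfrac12)=3$. Two features matter. First, $J$ is local: it is a sum over vertices, edges and leaves, so moving one edge changes few terms, while it may change very many distances. Second, $F$ is a maximum, so a single test function $y'$ on a modified tree gives a lower bound for $F$, and this turns into an upper bound for the eigenvalue. An upper bound for an eigenvalue from one test function is exactly what is needed below.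

## Terminal distances, degree sequences and the greedy tree

All graphs are simple and connected, and $d(u,v)$ is the usual distance.

**Definition (terminal distance spectral radius).** The terminal distance matrix of $T$ is $RD(T)=(d(u,v))_{u,v\in W}$. Its spectral radius, which is its largest eigenvalue, is denoted $TDSR(T)$.

For the path $P_n$ the matrix is $\begin{pmatrix}0&n-1\\ n-1&0\end{pmatrix}$, so $TDSR(P_n)=n-1$. For the star $K_{1,n-1}$, $n\ge 3$, it is $2(J-I)$ of size $n-1$ (here $J$ without subscripts is the all-ones matrix), so $TDSR=2(n-2)$.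

**Definition (degree sequence).** The degree sequence of a tree is the non-decreasing list $\mathbf d=(d_1,\dots,d_n)$ of its degrees. A non-decreasing sequence of positive integers is the degree sequence of some tree if and only if $d_1+\dots+d_n=2(n-1)$. We write $\mathcal T(\mathbf d)$ for the set of all trees with degree sequence $\mathbf d$.

**Definition (greedy tree).** The tree $BFS(\mathbf d)$ is built as follows. List vertices in breadth-first order $v_1,v_2,\dots,v_n$ and give $v_i$ the degree $d_{n+1-i}$, so the largest degrees come first. The children of $v_1$ are the next $d_n$ vertices in the order. The children of each later $v_i$ are the next $d_{n+1-i}-1$ unused vertices.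

The construction never gets stuck. After $v_1,\dots,v_i$ have been processed, $c_i=2+\sum_{l\le i}(d_{n+1-l}-1)$ vertices have been placed. The full sum is $2(n-1)-n=n-2$, so $c_i\le n$. Let $i<n$. If $d_{n+1-i}\ge2$, all degrees so far are at least $2$ and $c_i\ge i+2$. If $d_{n+1-i}=1$, all later degrees are $1$ too and $c_i=n\ge i+1$. In both cases $v_{i+1}$ is already there when we want to process it.

For example, let $\mathbf d=(1,1,1,1,2,3,3)$. Then $v_1$ has children $v_2,v_3,v_4$ with degrees $3,2,1$; the children of $v_2$ are $v_5,v_6$, the child of $v_3$ is $v_7$, and these are leaves.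

The question, from Mikhail Goubko, "On Minimum Terminal Distance Spectral Radius of Trees with Given Degree Sequence", arXiv:1507.01733 (2015), is a conjecture: among all trees with a given degree sequence, the greedy tree has the smallest terminal distance spectral radius. The conjecture is true, and the minimizer is unique.

**Theorem 1.** Let $\mathbf d$ be the degree sequence of a tree with at least $2$ vertices. If $T\in\mathcal T(\mathbf d)$ minimizes $TDSR$ over $\mathcal T(\mathbf d)$, then $T\cong BFS(\mathbf d)$. Hence $TDSR(BFS(\mathbf d))\le TDSR(T)$ for all $T\in\mathcal T(\mathbf d)$, with equality if and only if $T\cong BFS(\mathbf d)$.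

Small cases. For $n\le 5$ the only trees are paths, stars, and for $n=5$ the tree with one vertex of degree $3$ carrying legs of lengths $1,1,2$; each is alone in its $\mathcal T(\mathbf d)$, so there is nothing to compare. The first real case is $\mathbf d=(1,1,1,2,2,3)$: one vertex of degree $3$ with three legs whose lengths add up to $5$, so the legs are $(1,1,3)$ or $(1,2,2)$. The greedy tree is $(1,2,2)$. The leaf distances are
$$(1,1,3):\ 2,4,4,\qquad (1,2,2):\ 3,3,4 .$$
For $(1,1,3)$, a vector with value $s$ on the two near leaves and $t$ on the far one is an eigenvector when $\lambda s=2s+4t$ and $\lambda t=8s$, so $\lambda^2-2\lambda-32=0$ and $TDSR=1+\sqrt{33}\approx 6.745$. For $(1,2,2)$, with $s$ on the two far leaves and $t$ on the near one, $\lambda s=4s+3t$ and $\lambda t=6s$, so $\lambda^2-4\lambda-18=0$ and $TDSR=2+\sqrt{22}\approx 6.690$. The greedy tree wins, narrowly.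

## Where the Rayleigh quotient points the wrong way

The natural first plan is this. Take a non-greedy tree $T$, rearrange it into $T'$ with the same degrees, and show $TDSR(T')<TDSR(T)$.

The crudest tool is entrywise comparison of $RD(T')$ with $RD(T)$. It fails already for $(1,1,3)\to(1,2,2)$: the smallest leaf distance goes up from $2$ to $3$, so no matching of the leaves gives $RD(T')\le RD(T)$ entrywise. Total distance does not help either: $2+4+4=3+3+4$, so the all-ones vector does not tell the two trees apart.

The next tool is $TDSR(T')=\max_x x^\top RD(T')x/x^\top x$. A test vector gives a lower bound for $TDSR(T')$, and we need an upper bound. One can swap the roles: if $x'$ is the leading eigenvector of $RD(T')$, then $x'^\top\big(RD(T)-RD(T')\big)x'>0$ would suffice. But that needs information about the eigenvector of the tree after the move, while the hypothesis we want to exploit, minimality of $T$, is to be used with the eigenvector of $T$ itself. The plan stops exactly here: test data from $T$ give an inequality for $TDSR(T')$ in the wrong direction. The functional $J$ reverses the direction.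

## The potential of a tree and the level $n-1$

We now connect $J$ to $RD(T)$. Let $D$ be the full distance matrix of $T$ and $\mathbf 1$ the all-ones vector.

**Step 1: two identities for trees.** Their purpose is to translate distances into the Laplacian:
$$LD=-2I+\tau\mathbf 1^\top, \tag{2}$$
$$D\tau=(n-1)\mathbf 1. \tag{3}$$
For (2), let $v\ne j$. Exactly one neighbor of $v$ is closer to $j$, and the other $d_v-1$ are farther by one, so
$$(LD)_{vj}=d_vd(v,j)-(d(v,j)-1)-(d_v-1)(d(v,j)+1)=2-d_v=\tau_v .$$
For $v=j$, all neighbors are at distance $1$, so $(LD)_{jj}=-d_j=-2+\tau_j$.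

For (3), fix $j$. The sum $\sum_v d(j,v)d_v$ adds, over all edges, the distances from $j$ to the two ends. Each edge joins a unique vertex $v\neq j$ to its neighbor closer to $j$ and so contributes $2d(j,v)-1$. Thus $\sum_vd(j,v)d_v=2\sum_vd(j,v)-(n-1)$, and $(D\tau)_j=2\sum_vd(j,v)-\sum_vd(j,v)d_v=n-1$.

**Step 2: the potential.** The purpose is to extend the leading eigenvector from the leaves to all vertices. Let $\lambda=TDSR(T)$. All off-diagonal entries of $RD(T)$ are positive and $m\ge2$, so the matrix is nonnegative and irreducible. By the Perron–Frobenius theorem, $\lambda>0$ and there is an eigenvector $x>0$ for $\lambda$, unique up to scaling; also, any positive eigenvector belongs to $\lambda$. Normalize $\sum_{j\in W}x_j=\lambda$.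

**Definition (potential).** The potential of $T$ is
$$y_v=\frac1\lambda\sum_{j\in W}d(v,j)x_j\qquad(v\in V). \tag{4}$$

So $y_v$ is the average distance from $v$ to the leaves, with weights $x_j/\lambda$ of sum $1$. On leaves the eigenvalue equation gives $y=x$. In $K_{1,3}$ we have $\lambda=4$, $x=\tfrac43$ on each leaf and $y=1$ at the center, the function found in the first section. In $P_n$ both leaves have $x=\tfrac{n-1}2$ and $y$ is constant, equal to $\tfrac{n-1}2$.

**Lemma 1.** The potential $y$ of $T$ solves (1) with $\mu=2/\lambda$, and $F_T(2/\lambda)=n-1$. Moreover $F_T$ is strictly decreasing on $(0,\infty)$. Consequently, for any tree $T'$ on $n$ vertices and $\mu=2/TDSR(T)$,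
$$TDSR(T')<TDSR(T)\iff F_{T'}(\mu)>n-1,\qquad TDSR(T')=TDSR(T)\iff F_{T'}(\mu)=n-1.$$

**Proof.** Let $z=Py$, which is $x$ extended by $0$. Then $y=Dz/\lambda$ and $\mathbf 1^\top z=\lambda$. By (2), $Ly=\frac1\lambda(-2z+\lambda\tau)=\tau-\mu Py$, which is (1). By (3), since $D$ is symmetric, $F_T(\mu)=\tau^\top y=\frac1\lambda(D\tau)^\top z=\frac{n-1}\lambda\mathbf 1^\top z=n-1$.

For monotonicity let $\mu_1<\mu_2$ and let $y^{(2)}$ maximize $J_{T,\mu_2}$. Multiply (1) by $\mathbf 1^\top$. Since $\mathbf 1^\top L=0$ and $\sum_v\tau_v=2n-2(n-1)=2$, we get $\mu_2\sum_{v\in W}y^{(2)}_v=2$, so $y^{(2)}$ is not identically $0$ on $W$. Hence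
$$F_T(\mu_1)\ge J_{T,\mu_1}(y^{(2)})=F_T(\mu_2)+(\mu_2-\mu_1)\sum_{v\in W}\big(y^{(2)}_v\big)^2>F_T(\mu_2).$$

Finally, let $\mu'=2/TDSR(T')$. Then $F_{T'}(\mu')=n-1$ by the first part applied to $T'$. As $F_{T'}$ is strictly decreasing, $F_{T'}(\mu)>n-1$ holds iff $\mu<\mu'$, i.e. iff $TDSR(T')<TDSR(T)$; likewise $F_{T'}(\mu)=n-1$ iff $\mu=\mu'$. $\square$

**Certificate (5).** Let $T'$ be a tree on the same vertex set $V$, let $y'\in\mathbb R^V$, and let $\mu=2/TDSR(T)$.
$$\begin{aligned}&J_{T',\mu}(y')>n-1\ \Longrightarrow\ TDSR(T')<TDSR(T);\\ &J_{T',\mu}(y')=n-1\ \Longrightarrow\ TDSR(T')\le TDSR(T),\text{ with equality only if } y' \text{ solves (1) for } T'.\end{aligned}\tag{5}$$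

Indeed $F_{T'}(\mu)\ge J_{T',\mu}(y')$, which gives both inequalities. If $J_{T',\mu}(y')=n-1$ and $TDSR(T')=TDSR(T)$, then $F_{T'}(\mu)=n-1$, so $y'$ is the maximizer of $J_{T',\mu}$ and solves (1) for $T'$. The second line is how we shall get strict inequalities in degenerate cases: a test function that reaches the level $n-1$ but is not a critical point still proves $TDSR(T')<TDSR(T)$.

## Slopes of the potential along edges and paths

Before moving anything we need the shape of $y$. For an edge $uv$ let $X_{uv}$ be the sum of $x_j$ over the leaves $j$ of $T$ in the component of $T-uv$ that contains $v$. Passing from $u$ to $v$ lowers the distance to these leaves by $1$ and raises the distance to the others by $1$. So (4) and $\sum x_j=\lambda$ give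
$$y_v-y_u=\frac1\lambda\big((\lambda-X_{uv})-X_{uv}\big)=1-\mu X_{uv},\qquad \mu=2/\lambda. \tag{6}$$

**(P1)** $y_v>0$ for all $v$. In (4) at least one leaf $j\neq v$ contributes, since $m\ge2$.

**(P2)** $|y_v-y_u|<1$ for every edge $uv$. Each component of $T-uv$ contains a leaf of $T$: if it is a single vertex, that vertex has degree $1$ in $T$; otherwise it is a tree with at least two leaves, at most one of which is an end of the deleted edge. Hence $0<X_{uv}<\lambda$, so $-1<1-\mu X_{uv}<1$.

**(P3)** Along a path $v_0v_1\dots v_k$ the differences $y_{v_i}-y_{v_{i-1}}$ are nondecreasing in $i$. Indeed the component of $T-v_{i-1}v_i$ containing $v_i$ shrinks as $i$ grows, so $X_{v_{i-1}v_i}$ is nonincreasing, and (6) applies. In particular, if $y_{v_0}<y_{v_i}$, then some difference up to index $i$ is positive, so all later ones are, and $y_{v_i}<y_{v_{i+1}}<\dots<y_{v_k}$. The potential is convex along paths.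

**(P4)** If $m\ge3$, then $x_u<\lambda/2$ for each leaf $u$. Suppose $x_u\ge\lambda/2$. For any leaf $j\ne u$ there is a third leaf with positive weight, so $x_j<\lambda-x_u\le x_u$. Put $R=\sum_{j\in W\setminus\{u\}}d(u,j)$. The eigenvalue equation at $u$ gives $\lambda x_u=\sum_{j\ne u}d(u,j)x_j<Rx_u$, so $\lambda<R$. At each other leaf $j$ it gives $\lambda x_j\ge d(j,u)x_u$. Summing over $j\ne u$, we get $\lambda(\lambda-x_u)\ge Rx_u>\lambda x_u$, so $x_u<\lambda/2$, a contradiction.

For $m=2$, property (P4) fails: in a path both leaves have $x_u=\lambda/2$. This is why $m\ge 3$ will reappear.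

## Moving branches down the potential

For a neighbor $w$ of $v$, the branch at $w$ is the component $B$ of $T-vw$ containing $w$. The degrees in $T$ of the vertices of $B$ add up to $2(|B|-1)+1$ (the inner edges twice, the edge $vw$ once), so
$$\sum_{z\in B}\tau_z=2|B|-\big(2(|B|-1)+1\big)=1. \tag{7}$$

The set-up for this section: $T$ is any tree with potential $y$ and $\mu=2/TDSR(T)$; $u\ne v$ are vertices with $\delta=y_v-y_u\ge0$; $w_1,\dots,w_k$ are neighbors of $v$ not on the $u$–$v$ path, with branches $B_i$, $B=\bigcup B_i$. Let $T'$ be obtained by deleting the edges $vw_i$ and adding the edges $uw_i$. Neither $u$ nor $v$ is in $B$, and $T'$ is a tree: each $B_i$ is cut off and hung onto $u$.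

Should we test $T'$ with $y$ itself? Suppose the pendent set does not change, and put $g_i=y_{w_i}-y_v$. The linear term of $J$ grows by $2k(y_v-y_u)=2k\delta$, and the edge term changes by $\sum_i\big(g_i^2-(g_i+\delta)^2\big)$, so
$$J_{T',\mu}(y)-(n-1)=\delta\sum_{i=1}^k(2-2g_i-\delta).$$
This can be negative. Take a center $u$ with four paths of length $4$ going out, each ending in a vertex that carries two leaves, and let $v$ be one of these four end vertices. By symmetry $x_j=\lambda/8$ for all eight leaves. By (6) the slope on each of the four paths is $1-\tfrac2\lambda\cdot\tfrac{2\lambda}8=\tfrac12$ and on each leaf edge $\tfrac34$. So $\delta=2$, and moving one leaf from $v$ to $u$ gives $2(2-\tfrac32-2)=-3<0$. The unchanged $y$ certifies nothing here.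

**Step: shift the moved branches.** The purpose is to make all terms but the leaf term cancel. Put $y'=y-\delta$ on $B$ and $y'=y$ elsewhere. Differences on edges inside $B_i$ are unchanged. On a new edge, $y'_{w_i}-y'_u=y_{w_i}-\delta-y_u=y_{w_i}-y_v$. So the edge term is unchanged. In the linear term, $\tau_u$ drops by $k$, $\tau_v$ rises by $k$, and no other degree changes. By (7) the change is
$$2(ky_v-ky_u)-2\delta\sum_{i}\sum_{z\in B_i}\tau_z=2k\delta-2k\delta=0.$$
Only the leaf term changes. Let $W'$ be the pendent set of $T'$. Since $J_{T,\mu}(y)=n-1$ by Lemma 1,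
$$J_{T',\mu}(y')-(n-1)=\mu\Big(\sum_{j\in W}y_j^2-\sum_{j\in W'}(y'_j)^2\Big). \tag{8}$$

**Lemma 2.** Let $u\ne v$ be non-pendent, $y_u\le y_v$, $1\le k\le d_v-2$, and let $T'$ arise by moving $k$ branches as above. Then $TDSR(T')<TDSR(T)$.

**Proof.** There are $d_v-1\ge k$ neighbors of $v$ off the path, so the move is possible. Afterwards $v$ has degree at least $2$, so $W'=W$. Since $y_j^2-(y_j-\delta)^2=\delta(2y_j-\delta)$, (8) becomes
$$J_{T',\mu}(y')-(n-1)=\mu\delta\sum_{j\in W\cap B}(2y_j-\delta).$$

Let $\delta>0$. The set $W\cap B$ is nonempty, as shown for (P2). For $j\in W\cap B$ the path from $u$ to $j$ passes through $v$, and $y_u<y_v$, so $y_j>y_v$ by (P3). Also $y_v=y_u+\delta>\delta$ by (P1). Every summand is positive, and (5) gives the claim.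

Let $\delta=0$. Then $y'=y$ and $J_{T',\mu}(y)=n-1$. By (5) it suffices that $y$ violates (1) for $T'$. The vertex $u$ is non-pendent in both trees. Equation (1) at $u$ in $T$ reads $\sum_{w\sim u}(y_w-y_u)=d_u-2$. In $T'$ it would read $\sum_{w\sim u}(y_w-y_u)+\sum_{i}(y_{w_i}-y_u)=d_u+k-2$, where $w\sim u$ still refers to $T$. Subtract and use $y_u=y_v$: we would have $\sum_{i=1}^k(y_{w_i}-y_v)=k$. But each of these differences is less than $1$ by (P2). $\square$

**Lemma 3.** Let $m\ge3$, $u$ pendent, $v$ non-pendent, $y_u\le y_v$, and let $T'$ be obtained by moving all $k=d_v-1$ branches of $v$ not containing $u$ to $u$. Then $T'$ has the same degree sequence as $T$ and $TDSR(T')<TDSR(T)$.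

**Proof.** In $T'$ the vertex $u$ has degree $1+(d_v-1)=d_v$ and $v$ has degree $1$; the two degrees are exchanged. So $W'=(W\setminus\{u\})\cup\{v\}$, and (8) gives
$$J_{T',\mu}(y')-(n-1)=\mu\Big[y_u^2-y_v^2+\delta\sum_{j\in W\cap B}(2y_j-\delta)\Big]=\mu\delta\Big[\sum_{j\in W\cap B}(2y_j-\delta)-(y_u+y_v)\Big].$$

Let $\delta>0$. As before, $W\cap B\ne\emptyset$ and $y_j>y_v>\delta$ on it, so all summands are positive. Moreover a single summand satisfies $2y_j-\delta>2y_v-\delta=y_u+y_v$. The bracket is positive, and (5) applies.

Let $\delta=0$. Then $y'=y$, $J_{T',\mu}(y)=n-1$, and it suffices that $y$ violates (1) for $T'$ at $u$. Let $q$ be the neighbor of $u$ in $T$. In $T$, (1) at $u$ is $y_u-y_q+\mu y_u=1$, i.e. $y_q-y_u=\mu y_u-1$. In $T'$ the vertex $u$ is non-pendent with neighbors $q,w_1,\dots,w_{d_v-1}$, so (1) would say $(y_q-y_u)+\sum_i(y_{w_i}-y_v)=d_v-2$, where we used $y_u=y_v$. Insert (6):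
$$\mu y_u-1+(d_v-1)-\mu\sum_iX_{vw_i}=d_v-2,\qquad\text{i.e.}\qquad \sum_{j\in W\cap B}x_j=y_u .$$
On the other hand, $y_q-y_u=\mu x_u-1=2x_u/\lambda-1<0$ by (P4). Since $y_v=y_u>y_q$, we have $q\neq v$, and some later difference on the path from $u$ to $v$ is positive. By (P3) all differences beyond $v$ are then positive, so $x_j=y_j>y_v=y_u$ for every $j\in W\cap B$. As $W\cap B\ne\emptyset$, the sum exceeds $y_u$, a contradiction. $\square$

The hypothesis $m\ge3$ is needed: in a path, moving the single branch of an inner vertex $v$ to the end $u$ gives a path again, with the same $TDSR$.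

Let us watch Lemma 3 at work on the legs $(1,1,3)$, with $\lambda=1+\sqrt{33}$. Let $p$ be a near leaf and $c,a,b,e$ the long leg, $c$ the center and $e$ the far leaf. From $\lambda t=8s$, $2s+t=\lambda$ and $\lambda^2=2\lambda+32$ we get
$$y_p=s=\frac{\lambda+16}{\lambda+4}=1+\frac{12}{\lambda+4},\qquad y_e=t=\frac{4\lambda}{\lambda+4}.$$
The slope on the long leg is $1-\mu t=1-\frac{8}{\lambda+4}$, so $y_b=y_e-(1-\mu t)=3-\frac{8}{\lambda+4}$. Hence
$$y_b-y_p=2-\frac{20}{\lambda+4}=\frac{2(\lambda-6)}{\lambda+4}>0 .$$
The leaf $p$ lies below the non-pendent vertex $b$. Lemma 3 says: move $e$ from $b$ to $p$. The result has legs $(2,1,2)$, the greedy tree.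

## Order relations forced by minimality

If $m=2$, every tree in $\mathcal T(\mathbf d)$ is the path $P_n$, and Theorem 1 holds trivially. From here to the end of the next section, $m\ge3$, $T$ minimizes $TDSR$ over the finite set $\mathcal T(\mathbf d)$, $y$ is its potential and $\mu=2/TDSR(T)$. We read off three rules.

**(A) Larger degree means lower potential.** For non-pendent $u\ne v$: if $y_u\le y_v$, then $d_u\ge d_v$. Otherwise $d_u<d_v$. Put $k=d_v-d_u$; then $1\le k\le d_v-2$ as $d_u\ge2$. Moving $k$ branches from $v$ to $u$ exchanges the two degrees, so $T'\in\mathcal T(\mathbf d)$, and $TDSR(T')<TDSR(T)$ by Lemma 2, a contradiction. (The argument does not use $m\ge3$. Equivalently: $d_u>d_v$ implies $y_u<y_v$.)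

**(B) Leaves lie above all other vertices.** If $u$ is pendent and $v$ is not, then $y_v<y_u$. Otherwise Lemma 3 gives a better tree in $\mathcal T(\mathbf d)$.

**(C) An exchange rule along paths.** For every path $a,b,\dots,c,d$ in $T$ with $a,b,c,d$ distinct ($b,c$ possibly adjacent),
$$\operatorname{sign}(y_a-y_d)=\operatorname{sign}(y_b-y_c). \tag{9}$$
The rules (A) and (B) order vertices by degree; (C) will order children by their parents. Let $T'=T-ab-cd+ac+bd$. Deleting $ab$ and $cd$ leaves three components: one containing $a$, one containing $b$ and $c$, one containing $d$. The new edges join the first and the third to the middle one, so $T'$ is a tree. Each of $a,b,c,d$ loses one neighbor and gains one, so all degrees, hence also the pendent set, are the same. Test $T'$ with $y$ itself. Only the edge term of $J$ can change, and $\sum_{st\in E}(y_s-y_t)^2=\sum_vd_vy_v^2-2\sum_{st\in E}y_sy_t$, so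
$$J_{T',\mu}(y)-(n-1)=2(y_ay_c+y_by_d-y_ay_b-y_cy_d)=2(y_a-y_d)(y_c-y_b).$$
By (5) and minimality of $T$ this is at most $0$. If it is $0$, then (5) gives $TDSR(T')\le TDSR(T)$, minimality gives equality, and so $y$ solves (1) for $T'$. Compare (1) for $T$ and for $T'$ at $a$: the term $y_a-y_b$ is replaced by $y_a-y_c$ and nothing else changes, so $y_b=y_c$. At $b$, the term $y_b-y_a$ is replaced by $y_b-y_d$, so $y_a=y_d$. Hence either both differences in (9) vanish, or $(y_a-y_d)(y_b-y_c)>0$. This is (9).

## The potential sorts the breadth-first order

**Step 1: root the tree at the bottom.** The purpose is to have $y$ grow downward in the rooted tree. Let $r$ be a vertex with $y_r$ minimum and root $T$ at $r$. On any path starting at $r$ the first difference is $\ge0$, so by (P3) all are: $y$ is nondecreasing from parent to child.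

**Step 2: the list.** List the vertices in breadth-first order $v_1=r,v_2,\dots,v_n$: process $v_1,v_2,\dots$ in turn, each time appending the children of the current vertex in nondecreasing order of $y$.

**Step 3: the list is sorted.** We claim $y_{v_1}\le y_{v_2}\le\dots\le y_{v_n}$, and show $y_{v_j}\le y_{v_{j+1}}$ by induction on $j$. For $j=1$ it holds by the choice of $r$. Let $j\ge2$, and let $v_a,v_b$ be the parents of $v_j,v_{j+1}$. Children are appended in the order in which parents are processed, so $a\le b$; a parent is listed before its child, so $b\le j$.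

If $a=b$, the inequality holds because siblings were sorted.

Let $a<b$. Since $b\le j$, the induction hypothesis gives $y_{v_a}\le y_{v_b}$. The vertex $v_{j+1}$ is not an ancestor of $v_j$, since ancestors are listed earlier. If $v_j$ is an ancestor of $v_{j+1}$, Step 1 gives the inequality. Otherwise neither is an ancestor of the other, so the path between them leaves $v_j$ through its parent and enters $v_{j+1}$ from its parent: it is $v_j,v_a,\dots,v_b,v_{j+1}$. Here $v_a\ne v_b$ since $a<b$, and $v_j\ne v_b$, $v_{j+1}\ne v_a$ since neither end is an ancestor of the other. So (C) applies and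
$$\operatorname{sign}(y_{v_j}-y_{v_{j+1}})=\operatorname{sign}(y_{v_a}-y_{v_b})\le0 .$$

**Step 4: the degrees are sorted too.** Let $i<j$, so $y_{v_i}\le y_{v_j}$. If $v_j$ is pendent, then $d_{v_i}\ge1=d_{v_j}$. If $v_j$ is non-pendent, then $v_i$ is non-pendent as well, because a pendent $v_i$ would satisfy $y_{v_j}<y_{v_i}$ by (B); now (A) gives $d_{v_i}\ge d_{v_j}$. So degrees are nonincreasing along the list, i.e. $v_i$ has degree $d_{n+1-i}$.

**Step 5: conclusion.** By construction of the list, the children of $v_1$ are the next $d_n$ vertices, and the children of each later $v_i$ are the next $d_{n+1-i}-1$ unused vertices. This is the definition of $BFS(\mathbf d)$, so $T\cong BFS(\mathbf d)$. A minimizer exists because $\mathcal T(\mathbf d)$ is finite and nonempty; every minimizer is isomorphic to $BFS(\mathbf d)$; so $BFS(\mathbf d)$ attains the minimum and no other tree does. This proves Theorem 1. $\blacksquare$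

## Comparing different degree sequences by majorization

Lemma 2 does not need the degree sequence to be preserved, so it also compares different sequences.

**Definition (majorization).** For integer vectors of equal length and sum, $\mathbf d\prec\mathbf d'$ means that for every $k$ the sum of the $k$ largest entries of $\mathbf d$ is at most that of $\mathbf d'$.

For example, $(1,1,1,1,3,3)\prec(1,1,1,1,2,4)$: the partial sums are $3,6,7,8,9,10$ and $4,6,7,8,9,10$.

**Theorem 2.** Let $\mathbf d\ne\mathbf d'$ be degree sequences of trees with the same number $n$ of vertices and the same number $m$ of pendent vertices, and let $\mathbf d\prec\mathbf d'$. Then $TDSR(BFS(\mathbf d'))<TDSR(T)$ for every $T\in\mathcal T(\mathbf d)$.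

**Step 1: unit transfers.** The purpose is to reduce to a change in two entries. Both sequences have exactly $m$ ones; remove them. The remaining $n-m$ entries are at least $2$, and majorization persists because the $k$ largest entries, $k\le n-m$, are among them. The standard unit-transfer theorem for integer vectors (Muirhead; see Marshall–Olkin–Arnold, *Inequalities: Theory of Majorization*, Ch. 5, Lemma D.1) says that $\mathbf d$ is obtained from $\mathbf d'$ by finitely many steps "replace entries $p\ge q+2$ by $p-1,q+1$".

Here is a short proof. Write the reduced vectors in nonincreasing order as $\alpha\prec\beta$, $\alpha\ne\beta$. Let $j$ be the first index with $\beta_j<\alpha_j$; it exists since the sums agree. Put $s_k=\sum_{l\le k}(\beta_l-\alpha_l)\ge0$. From $s_j\ge0$ we get $s_{j-1}\ge\alpha_j-\beta_j\ge 1$, so there is a largest index $i<j$ with $\beta_i>\alpha_i$, and $\beta_l=\alpha_l$ for $i<l<j$. Then $\beta_i\ge\alpha_i+1\ge\alpha_j+1\ge\beta_j+2$. Replace $\beta_i$ by $\beta_i-1$ and $\beta_j$ by $\beta_j+1$. The vector stays nonincreasing: if $j>i+1$, then $\beta_i-1\ge\alpha_i\ge\alpha_{i+1}=\beta_{i+1}$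 and $\beta_j+1\le\alpha_j\le\alpha_{j-1}=\beta_{j-1}$; if $j=i+1$, then $\beta_i-1\ge\alpha_i\ge\alpha_j\ge\beta_j+1$. The new vector still majorizes $\alpha$: only the $s_k$ with $i\le k<j$ drop, by $1$, and each of them equals $s_{j-1}\ge1$. Finally $\sum_l|\beta_l-\alpha_l|$ drops by $2$, so after finitely many steps we arrive at $\alpha$.

A step produces entries $p-1\ge q+1\ge3$, so all intermediate entries stay at least $2$. With the $m$ ones put back, every intermediate vector has length $n$, sum $2(n-1)$ and exactly $m$ ones, so it is the degree sequence of a tree with $n$ vertices and $m$ pendent vertices.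

**Step 2: one transfer.** Suppose that $\mathbf d$ arises from $\mathbf d'$ by a single step: $\mathbf d$ has entries $p-1\ge q+1\ge3$ which are $p,q$ in $\mathbf d'$. Let $T=BFS(\mathbf d)$ with potential $y$. Choose distinct vertices $u,v$ with $d_u=p-1$, $d_v=q+1$. If $p-1=q+1$, label them so that $y_u\le y_v$. If $p-1>q+1$, then $y_u<y_v$ by (A), which is valid because $T$ is a minimizer by Theorem 1. Both are non-pendent and $1\le d_v-2$, so Lemma 2 with $k=1$ applies. Moving one branch from $v$ to $u$ gives degrees $p$ and $q$, so $T'\in\mathcal T(\mathbf d')$ and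
$$TDSR(BFS(\mathbf d'))\le TDSR(T')<TDSR(BFS(\mathbf d)).$$

**Step 3: chain.** For general $\mathbf d\ne\mathbf d'$ apply Step 2 along the chain of transfers, which has at least one step, to get $TDSR(BFS(\mathbf d'))<TDSR(BFS(\mathbf d))$. By Theorem 1, $TDSR(BFS(\mathbf d))\le TDSR(T)$ for every $T\in\mathcal T(\mathbf d)$. $\square$

The assumption of equal $m$ cannot be dropped. The sequence of $P_n$ is majorized by that of $K_{1,n-1}$, yet $TDSR(P_n)=n-1<2(n-2)=TDSR(K_{1,n-1})$ for $n\ge4$.

## Bounded maximum degree, and a sharp bound in $n$ and $m$

**Corollary 3.** Let $m\ge3$, $\Delta\ge3$, $m-2=a(\Delta-2)+b$ with $0\le b<\Delta-2$. If the class of trees with $n$ vertices, $m$ pendent vertices and maximum degree $\le\Delta$ is nonempty, its unique minimizer of $TDSR$ is $BFS(\mathbf d^*)$, where $\mathbf d^*$ has $a$ entries $\Delta$, one entry $b+2$ if $b>0$, $m$ entries $1$, and all other entries $2$.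

**Proof.** For a tree in the class, the $n-m$ numbers $d_v-2$ over non-pendent $v$ are integers in $[0,\Delta-2]$ with sum $2(n-1)-m-2(n-m)=m-2$. Let $\varepsilon=1$ if $b>0$ and $\varepsilon=0$ otherwise. At least $a+\varepsilon$ of these numbers are nonzero, so $n-m\ge a+\varepsilon$ and $\mathbf d^*$ makes sense with $n$ entries. Its sum is $a\Delta+\varepsilon(b+2)+m+2(n-m-a-\varepsilon)=(m-2)+m+2(n-m)=2(n-1)$, so it is the degree sequence of a tree, with exactly $m$ ones and maximum at most $\Delta$. Thus $BFS(\mathbf d^*)$ is in the class.

For any sequence of the class, the sum of the $k$ largest of the numbers $d_v-2$, $k\le n-m$, is at most $\min(k(\Delta-2),m-2)$. The sequence $\mathbf d^*$ attains this for every $k$: the sum is $k(\Delta-2)\le m-2$ for $k\le a$, and it is $m-2<(a+1)(\Delta-2)\le k(\Delta-2)$ for $k\ge a+1$. The remaining $m$ entries are ones in all sequences. So $\mathbf d^*$ majorizes every sequence of the class. Theorem 2 handles the trees with degree sequence different from $\mathbf d^*$, Theorem 1 those with degree sequence $\mathbf d^*$. $\square$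

For instance, $n=8$, $m=4$, $\Delta=3$ give $a=2$, $b=0$ and, in nonincreasing order, $\mathbf d^*=(3,3,2,2,1,1,1,1)$. The minimizer has a root of degree $3$ whose children have degrees $3,2,2$, followed by four leaves.

**Corollary 4.** Let $T$ have $n$ vertices and $m\ge3$ pendent vertices, $n-1=qm+s$, $0\le s<m$. Then
$$TDSR(T)\ \ge\ q(m-2)+s-1+\sqrt{\big((2q+1)s-qm-1\big)^2+(2q+1)^2\,s(m-s)},$$
with equality iff $T$ is the balanced starlike tree with $s$ legs of length $q+1$ and $m-s$ legs of length $q$.

**Step 1: the minimizer.** A tree with $m\ge3$ leaves has a non-pendent vertex, so $n-1\ge m$, hence $n\ge4$ and $q\ge1$. Consider the sequence consisting of one entry $m$, then $n-m-1$ entries $2$ and $m$ entries $1$; its sum is $2(n-1)$. For any tree with these $n,m$ the numbers $d_v-2$ over non-pendent $v$ are nonnegative with sum $m-2$, so this sequence majorizes all of them. (It is $\mathbf d^*$ of Corollary 3 for $\Delta=n-1$, which is no restriction.) By Theorems 1 and 2 its greedy tree is the unique minimizer. In this greedy tree $v_1$ has children $v_2,\dots,v_{m+1}$, and for $2\le i\le n-m$ the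 only child of $v_i$ is $v_{i+m}$. So levels of size $m$ are filled one after another by the $n-1=qm+s$ other vertices: $q$ full levels and $s$ vertices on one more. That is the balanced starlike tree.

**Step 2: its spectral radius.** Let $s\ge1$. Two long-leg leaves are at distance $2(q+1)$, two short-leg leaves at distance $2q$, and a mixed pair at distance $2q+1$. For a vector constant on each of the two classes, $RD$ acts through
$$\begin{pmatrix}2(q+1)(s-1)&(2q+1)(m-s)\\(2q+1)s&2q(m-s-1)\end{pmatrix}.$$
This matrix is nonnegative and, as $1\le s<m$, its off-diagonal entries are positive, so it is irreducible. Its positive eigenvector, repeated on the two classes, is a positive eigenvector of $RD$, so the larger eigenvalue of this matrix is the $TDSR$. Half the trace is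
$$(q+1)(s-1)+q(m-s-1)=q(m-2)+s-1,$$
half the difference of the diagonal entries is
$$(q+1)(s-1)-q(m-s-1)=(2q+1)s-qm-1,$$
and the product of the off-diagonal entries is $(2q+1)^2s(m-s)$. The larger eigenvalue of a $2\times2$ matrix is half the trace plus the square root of (half the diagonal difference)$^2$ plus the off-diagonal product, which is the formula.

Let $s=0$. All leaves are at mutual distance $2q$, and $RD=2q(J-I)$ with $J$ the all-ones matrix, so the spectral radius is $2q(m-1)$. The formula gives $q(m-2)-1+(qm+1)=2q(m-1)$ as well. $\square$

For $n=6$, $m=3$ we have $q=1$, $s=2$, and the bound is $2+\sqrt{2^2+9\cdot2}=2+\sqrt{22}$, the value computed by hand for the legs $(1,2,2)$.
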